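# Stanley depth of integral closures of powers of monomial ideals

Throughout, $\mathbb K$ is a field, $S=\mathbb K[x_1,\dots,x_n]$ with $n\ge 1$, $\mathfrak m=(x_1,\dots,x_n)$, $[n]=\{1,\dots,n\}$, and $e_1,\dots,e_n$ are the unit vectors. For $a\in\mathbb N^n$ we write $x^a=x_1^{a_1}\cdots x_n^{a_n}$.

## 1. Cutting up the ideal $(x_3^3,\;x_2x_3,\;x_1x_2^3)$

Let $n=3$ and
$$I=(x_3^3,\;x_2x_3,\;x_1x_2^3).\tag{1.1}$$
We want to cut the set of monomials of $I$ into finitely many disjoint pieces, each of the form "a fixed monomial times all monomials in some of the variables", with as many free variables as possible in the worst piece. Call such a piece, written in exponents, a *block*: for $b\in\mathbb N^n$ and $Z\subseteq [n]$ it is $b+\mathbb N^Z$, where $\mathbb N^Z=\{z\in\mathbb N^n: z_i=0\text{ for }i\notin Z\}$, and its dimension is $|Z|$.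

A monomial $x^a$ of $I$ falls into one of three cases. If $a_2=0$, then $a_3\ge3$ and $a_1$ is free. If $a_2\ge1$ and $a_3\ge1$, there is no further condition. If $a_2\ge 1$ and $a_3=0$, then $a_1\ge1$ and $a_2\ge3$. So the exponent set of $I$ is the disjoint union
$$\big((0,0,3)+\mathbb N^{\{1,3\}}\big)\ \sqcup\ \big((0,1,1)+\mathbb N^{\{1,2,3\}}\big)\ \sqcup\ \big((1,3,0)+\mathbb N^{\{1,2\}}\big).\tag{1.2}$$
The worst block has dimension $2$. Could all blocks have dimension $3$? Two blocks $b+\mathbb N^3$ and $b'+\mathbb N^3$ always meet, in the coordinatewise maximum of $b,b'$. So there would be only one block and $I$ would be principal, which it is not. The best value for $I$ is $2$.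

Now cut up the complement, the monomials not in $I$. Those with $a_2=0$ have $a_3\le2$. Those with $a_2\ge1$ have $a_3=0$ and either $a_2\le2$, or $a_2\ge3$ and $a_1=0$. This gives
$$(0,0,j)+\mathbb N^{\{1\}}\ (j=0,1,2),\qquad (0,j,0)+\mathbb N^{\{1\}}\ (j=1,2),\qquad (0,3,0)+\mathbb N^{\{2\}},$$
all of dimension $1$. We cannot have all dimensions at least $2$: the block containing the exponent $0$ starts at $0$, and each of $\mathbb N^{\{1,2\}},\mathbb N^{\{1,3\}},\mathbb N^{\{2,3\}}$ contains the exponent of a monomial of $I$ (namely $x_1x_2^3$, $x_3^3$, $x_2x_3$). The best value for $S/I$ is $1$.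

Two more cases, with powers.

*Principal ideals.* Let $I=(x^u)$, $u\ne0$, and $k\ge1$. The exponent set of $I^k$ is the single block $ku+\mathbb N^n$, of dimension $n$. For the complement put $a=ku$ and sort $b\notin a+\mathbb N^n$ by the first index $i$ with $b_i<a_i$ and by the value $r=b_i$. The pieces are $(a_1,\dots,a_{i-1},r,0,\dots,0)+\mathbb N^{[n]\setminus\{i\}}$, of dimension $n-1$. A block of dimension $n$ would meet $a+\mathbb N^n$. The best values are $n$ and $n-1$.

*The ideal $(x_1^2,x_2^2)$ in two variables.* Here $I^k$ has holes: $x_1^{2k-1}x_2\notin I^k$, although its square $x_1^{4k-2}x_2^2$ lies in $I^{2k}$. Filling the holes (taking the integral closure, recalled below) gives $\overline{I^k}=\mathfrak m^{2k}$. Row by row we get the blocks $(2k-j,j)+\mathbb N^{\{1\}}$ for $0\le j<2k$ and $(0,2k)+\mathbb N^{\{1,2\}}$. The worst dimension is $1$, and again $2$ is impossible since $\mathfrak m^{2k}$ is not principal. The complement is finite, so all its blocks are points. The best values are $1$ and $0$.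

The pairs found are $(2,1)$ with $n=3$, $(n,n-1)$, and $(1,0)$ with $n=2$. In each case they have the form $(n-\ell+1,\;n-\ell)$, with $\ell=2,\,1,\,2$ respectively. We shall see that these values of $\ell$ are the analytic spreads of the three ideals. Is that a general fact?

## 2. Stanley depth, integral closure, analytic spread

**Definition (Stanley depth).** Let $M$ be a finitely generated $\mathbb Z^n$-graded $S$-module. For a homogeneous $u\in M$ and $Z\subseteq\{x_1,\dots,x_n\}$, the $\mathbb K$-subspace $u\mathbb K[Z]$ spanned by all $uv$, $v$ a monomial in $\mathbb K[Z]$, is a *Stanley space of dimension $|Z|$* if it is a free $\mathbb K[Z]$-module. A *Stanley decomposition* $\mathcal D$ of $M$ is a decomposition of $M$ as a finite direct sum of Stanley spaces; $\mathrm{sdepth}(\mathcal D)$ is the least dimension occurring, and $\mathrm{sdepth}(M)$ is the maximum of $\mathrm{sdepth}(\mathcal D)$ over all $\mathcal D$. By convention $\mathrm{sdepth}(0)=\infty$.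

For monomial ideals $J'\subset J$, every $\mathbb Z^n$-graded component of $J/J'$ has dimension at most $1$. So a nonzero homogeneous $u$ is a scalar times the class of a monomial $x^b$, the space $u\mathbb K[Z]$ is free exactly when no monomial of $\mathbb K[Z]$ kills $u$, and a sum of such spaces is direct exactly when the exponent sets are disjoint. Hence Stanley decompositions of $J/J'$ are the same as finite partitions of the set of exponents of monomials in $J\setminus J'$ into blocks. (With $J'=0$ this covers ideals.) Section 1 therefore computed $\mathrm{sdepth}(I)=2$ and $\mathrm{sdepth}(S/I)=1$ for the ideal (1.1).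

**Definition (integral closure).** $\overline J$ is the set of $r\in S$ satisfying an equation $r^d+c_1r^{d-1}+\dots+c_d=0$ with $c_i\in J^i$. Example: $x_1x_2\in\overline{(x_1^2,x_2^2)}$, by $T^2-x_1^2x_2^2$.

**Definition (analytic spread).** For a monomial ideal $I$, $\ell(I)$ is the Krull dimension of the fiber cone $\mathcal F=\bigoplus_{k\ge0}I^k/\mathfrak mI^k$.

Examples. For $I=(x^u)$ the fiber cone is a polynomial ring in one variable, so $\ell=1$. For $(x_1^2,x_2^2)$ it is a polynomial ring in two variables: the $k+1$ monomials $x_1^{2i}x_2^{2(k-i)}$ all have degree $2k$, so they are distinct minimal generators of $I^k$. So $\ell=2$. For (1.1) let $f_1,f_2,f_3\in\mathcal F_1$ be the classes of $x_3^3,\ x_2x_3,\ x_1x_2^3$. Then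
$$x_3^3\cdot x_1x_2^3=(x_2x_3)^2\cdot x_1x_2x_3\in\mathfrak mI^2,\qquad\text{so } f_1f_3=0,$$
and $\mathcal F$ is a quotient of $\mathbb K[T_1,T_2,T_3]/(T_1T_3)$; so $\ell\le2$. Conversely, give $x_1,x_2,x_3$ the weights $1,2,1$. The generators have weights $3,3,7$, so the monomials $(x_3^3)^i(x_2x_3)^{k-i}$ have the least weight $3k$ possible in $I^k$. They are distinct and not in $\mathfrak mI^k$, whose monomials have weight greater than $3k$. So $f_1,f_2$ are algebraically independent and $\ell=2$. This computation is the model for Lemma 3 below.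

The number $n-\ell(I)$ is meaningful: Hoa and Trung proved that $\lim_{k\to\infty}\mathrm{depth}(S/\overline{I^k})=n-\ell(I)$ for every monomial ideal. The question of this lecture is stated in S. A. Seyed Fakhari, "On the depth and Stanley depth of integral closure of powers of monomial ideals", arXiv:1808.03189 (2018): for a monomial ideal $0\ne I\ne S$, is it true that $\mathrm{sdepth}(\overline{I^k})\ge n-\ell(I)+1$ and $\mathrm{sdepth}(S/\overline{I^k})\ge n-\ell(I)$ for every $k\gg0$? The answer is yes, for every $k\ge1$, and both bounds are attained for large $k$.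

From now on $I$ is a monomial ideal with $0\ne I\ne S$, and $\ell=\ell(I)$.

**Theorem 1.** For every $k\ge1$: $\mathrm{sdepth}(\overline{I^k})\ge n-\ell+1$ and $\mathrm{sdepth}(S/\overline{I^k})\ge n-\ell$. More generally $\mathrm{sdepth}(\overline{I^k}/\overline{I^m})\ge n-\ell$ for all integers $0\le k<m$ (with $\overline{I^0}=S$).

**Theorem 2.** For each $k$ let $J_k$ be any monomial ideal with $I^k\subseteq J_k\subseteq\overline{I^k}$. There is $k_0$, depending only on $I$, such that $\mathrm{sdepth}(J_k)\le n-\ell+1$ and $\mathrm{sdepth}(S/J_k)\le n-\ell$ for all $k\ge k_0$. Hence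
$$\mathrm{sdepth}(\overline{I^k})=n-\ell+1,\qquad \mathrm{sdepth}(S/\overline{I^k})=n-\ell=\lim_{j\to\infty}\mathrm{depth}(S/\overline{I^j})\qquad\text{for all }k\gg0.$$

## 3. Compact faces of the Newton polyhedron

Both sides of the problem become polyhedral. Let $m_1,\dots,m_g$ be the minimal monomial generators of $I$, with exponents $a_1,\dots,a_g$. The *Newton polyhedron* $P=NP(I)$ is the convex hull of the exponents of monomials in $I$, that is,
$$P=\mathrm{conv}\{a_1,\dots,a_g\}+\mathbb R^n_{\ge0}.$$
Its vertices are among the $a_j$. By Huneke–Swanson, *Integral Closure of Ideals, Rings, and Modules*, Prop. 1.4.6, $\overline{I^k}$ is spanned by the monomials $x^a$ with $a\in kP\cap\mathbb N^n$. For instance, for $(x_1^2,x_2^2)$ we have $kP=\{a\ge0:a_1+a_2\ge2k\}$, which gives the ideal $\mathfrak m^{2k}$ used above.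

Let $\mathrm{rec}$ denote the recession cone, $\mathrm{aff}$ the affine hull, $\mathrm{relint}$ the relative interior. Faces are always nonempty. We use the following textbook facts about a polyhedron $Q$.

* (P1) $Q$ has finitely many faces; each is $Q$ itself or $Q\cap\{w\cdot a=\min_Qw\}$ for some $w\neq 0$. A face of a face is a face. Each $x\in Q$ lies in the relative interior of exactly one face, the smallest face containing $x$; it is obtained by turning into equations exactly those defining inequalities that are tight at $x$.
* (P2) If $Q$ contains no line, it has vertices and $Q=\mathrm{conv}(\text{vertices})+\mathrm{rec}(Q)$. A polyhedron is compact if and only if its recession cone is $0$. If an affine subspace $M$ with direction space $L$ meets $Q$, then $\mathrm{rec}(Q\cap M)=\mathrm{rec}(Q)\cap L$.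
* (P3) A full-dimensional $Q\ne\mathbb R^n$ is the intersection of the half-spaces of its facets, and two distinct facets are disjoint or meet in a face of dimension at most $n-2$.

**Definition (the class $\mathcal C_n$ and the number $\lambda$).** $\mathcal C_n$ is the class of nonempty polyhedra $P\subset\mathbb R^n$ with $\mathrm{rec}(P)=\mathbb R^n_{\ge0}$. Real data are allowed, and $P$ need not lie in $\mathbb R^n_{\ge0}$; $\mathcal C_0$ consists of the one-point space. Such $P$ contains no line, so it has vertices, and we put
$$\lambda(P)=\max\{\dim G: G\text{ a compact face of }P\}\ge0.$$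

Let $n\ge1$ and $P\in\mathcal C_n$. Then $P$ is full-dimensional and $P\ne\mathbb R^n$, so $P=\{a:w_F\cdot a\ge\varphi_F\ \forall\text{ facets }F\}$. Since $\mathbb R^n_{\ge0}=\mathrm{rec}(P)$, we have $0\ne w_F\ge0$. For a facet $F$ put $A=\mathrm{supp}(w_F)\neq\emptyset$ and $Z=[n]\setminus A$. Then
$$\mathrm{rec}(F)=\mathbb R^n_{\ge0}\cap w_F^\perp=\mathbb R^Z_{\ge0}.$$
Let $p_A:\mathbb R^n\to\mathbb R^A$ be the coordinate projection, and write $v_A=p_A(v)$. By (P2), $F$ is a polytope plus $\mathbb R^Z_{\ge0}$, so $p_A(F)$ is bounded; it lies in the hyperplane $w_A\cdot c=\varphi_F$ of $\mathbb R^A$.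

*The running example.* For (1.1) put $v_0=(0,0,3)$, $v_1=(0,1,1)$, $v_2=(1,3,0)$. I claim the facets of $P$ are given by
$$a_1\ge0,\quad a_2\ge0,\quad a_3\ge0,\quad 2a_2+a_3\ge3,\quad a_2+2a_3\ge3,\quad a_1+a_3\ge1.\tag{3.1}$$
To see this, go through the possible zero patterns of a facet normal $w\ge0$.

* If all $w_i>0$, the facet is compact, so it is the triangle $v_0v_1v_2$. But $(v_1-v_0)\times(v_2-v_1)=(0,1,-2)\times(1,2,-1)=(3,-2,-1)$, so no positive normal exists.
* If exactly one $w_i$ is $0$, the facet contains one ray direction, so at least two of the $v_j$ must be minimal. For $w=(0,w_2,w_3)$ the values at $v_0,v_1,v_2$ are $3w_3,\ w_2+w_3,\ 3w_2$. Either $w_2=2w_3$ or $w_3=2w_2$ works; $w_2=w_3$ fails because $v_1$ is smaller. For $w=(w_1,0,w_3)$ the values are $3w_3,w_3,w_1$, which forces $w_1=w_3$. For $w=(w_1,w_2,0)$ the value $0$ at $v_0$ is attained nowhere else.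
* Two zeros give the coordinate directions, with minimum $0$, attained in dimension $2$ each time: on $a_1=0$ at $v_0,v_1$ plus $e_2,e_3$; on $a_2=0$ at $v_0$ plus $e_1,e_3$; on $a_3=0$ at $v_2$ plus $e_1,e_2$.

There is no compact facet, and $[v_0,v_1]$ is a compact edge (use $w=(1,2,1)$, with values $3,3,7$). So $\lambda(P)=1$. The lattice points of (3.1) are those with $a_3=0,\ a_2\ge3,\ a_1\ge1$, or $a_3\in\{1,2\},\ a_2\ge1$, or $a_3\ge3$. This is the exponent set of $I$, so $I=\overline I$. Note $\ell=2=\lambda+1$.

**Lemma 3.** $\ell(I)=\lambda(NP(I))+1$.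

This is due to Bivià-Ausina, *Comm. Algebra* 31 (2003); here is a proof. Let $f_j\in\mathcal F_1$ be the class of $m_j$; the $f_j$ generate $\mathcal F$. Since $I^k$ and $\mathfrak mI^k$ are monomial ideals, the monomials of $I^k$ outside $\mathfrak mI^k$ give a $\mathbb K$-basis of $I^k/\mathfrak mI^k$. The rule $x^at^k\mapsto[x^a]\in I^k/\mathfrak mI^k$ defines a ring homomorphism $\mathbb K[m_1t,\dots,m_gt]\to\mathcal F$ (include the left side into the Rees algebra $\bigoplus_k I^kt^k$ and reduce modulo $\mathfrak m$). Write $\lambda=\lambda(P)$.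

**Step 1: $\ell\ge\lambda+1$, by a grading that is minimal on a compact face.** Let $F$ be a compact face with $\dim F=\lambda$. It is a proper face, and $P$ is rational, so $F=\{p\in P:w\cdot p=\varphi\}$ with $w\in\mathbb Z^n$ and $\varphi=\min_Pw$. Then $w\ge0$, since $w$ is bounded below on $P$, and $w_i>0$ for all $i$, since otherwise $e_i\in\mathrm{rec}(F)$. The vertices of $F$ are vertices of $P$, hence among the $a_j$. Choose $\lambda+1$ affinely independent ones, $u_0,\dots,u_\lambda$. The vectors $(u_i,1)$ are linearly independent, so the monomials $x^{u_i}t$ are algebraically independent. Put $B=\mathbb K[x^{u_0}t,\dots,x^{u_\lambda}t]$.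

The map $B\to\mathcal F$ is injective. Indeed, a monomial $x^at^k\in B$ has $w\cdot a=k\varphi$, while every monomial of $\mathfrak mI^k$ has $w$-degree greater than $k\varphi$. So the monomials of $B$ go to distinct basis elements of $\mathcal F$.

Thus $\mathcal F$ contains a polynomial ring $B$ in $\lambda+1$ variables. The set $B\setminus\{0\}$ is multiplicatively closed and does not contain $0$, so some prime $\mathfrak q$ of $\mathcal F$ avoids it. Then $B$ embeds in the domain $\mathcal F/\mathfrak q$, which has transcendence degree, hence dimension, at least $\lambda+1$. So $\ell=\dim\mathcal F\ge\lambda+1$.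

**Step 2: $\ell\le\lambda+1$, because products of generators not lying on a common compact face are nilpotent in $\mathcal F$.** Let $\mathfrak p$ be a minimal prime of $\mathcal F$ with $\dim\mathcal F/\mathfrak p=\ell$, and let $T=\{j:f_j\notin\mathfrak p\}$. If $T=\emptyset$, then $\mathcal F/\mathfrak p=\mathbb K$ and $\ell=0\le\lambda+1$. Otherwise $\prod_{j\in T}f_j\notin\mathfrak p$ is not nilpotent. Let $q=\frac1{|T|}\sum_{j\in T}a_j$, and let $G$ be the face of $P$ with $q\in\mathrm{relint}\,G$. Then $a_j\in G$ for $j\in T$: a functional minimal on $G$ takes its minimum at the average $q$ of the $a_j$, hence at each of them.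

Suppose $G$ is not compact. Then $\mathrm{rec}(G)\ne0$; it is a face of the orthant, so it contains some $e_i$. As $q\in\mathrm{relint}\,G$ and $e_i$ is a direction of $\mathrm{aff}\,G$, we get $q-\eta e_i\in P$ for some rational $\eta>0$. Choose $N\ge1$ divisible by $|T|$ (so $Nq\in\mathbb Z^n$) with $N\eta\in\mathbb Z_{\ge1}$, and put $v=x^{N(q-\eta e_i)}$; this is a monomial because $P\subseteq\mathbb R^n_{\ge0}$. The rational point $q-\eta e_i$ of $P$ is a rational convex combination $\sum_jc_ja_j$ plus a nonnegative rational vector $z$, because a system of linear inequalities with rational data that is solvable over $\mathbb R$ is solvable over $\mathbb Q$. Choose $r\ge1$ such that all $rNc_j$ and all coordinates of $rNz$ are integers. Then $v^r=x^{rNz}\prod_jm_j^{rNc_j}\in I^{rN}$, and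
$$\prod_{j\in T}m_j^{rN/|T|}=x^{rNq}=v^r\,x_i^{rN\eta}\in\mathfrak mI^{rN}.$$
The left side is a product of $rN$ generators, so this says $\prod_{j\in T}f_j^{rN/|T|}=0$ in $\mathcal F$. This contradicts non-nilpotency.

So $G$ is compact. The ring $\mathcal F/\mathfrak p$ is generated by the $f_j$ with $j\in T$, hence is a quotient of $\mathbb K[x^{a_j}t:j\in T]$, whose dimension is $\mathrm{rank}\{(a_j,1):j\in T\}\le\dim G+1\le\lambda+1$. $\square$

By Lemma 3, the first part of Theorem 1 asks for a partition of $kP\cap\mathbb N^n$ into blocks of dimension at least $n-\lambda(P)$.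

## 4. Slicing loses a dimension; sweeping meets ties

**Slicing.** The obvious induction on $n$ cuts $P$ by the hyperplanes $a_1=h$, $h=0,1,2,\dots$. The slices are polyhedra in $\mathbb R^{n-1}$, and once their lattice points stop growing with $h$, a single family of blocks with $a_1$ free takes care of all larger $h$. For each smaller $h$ we use blocks inside the slice. In the example (1.1) we want dimension at least $n-\lambda=2$. The slice $a_1=0$ is
$$\{(a_2,a_3): a_2\ge0,\ a_3\ge1,\ 2a_2+a_3\ge3\}=\mathrm{conv}\{(0,3),(1,1)\}+\mathbb R^2_{\ge0}.$$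
Blocks of dimension $2$ inside it would be quadrants, any two quadrants meet, and a single one is impossible because there are two minimal lattice points $(0,3)$ and $(1,1)$. So slicing along $a_1$ yields only dimension $1$ at level $0$. The slice still has a compact edge, and its blocks were not allowed to leave the level. The good partition (1.2) differs in just this respect: *every* block has $a_1$ free.

**Sweeping.** So keep direction $e_1$ free in every block. For $\tilde b\in\mathbb N^{n-1}$ let $t(\tilde b)$ be the smallest real $t$ with $(t,\tilde b)\in P$, if there is one. The lattice points of $P$ are the $(s,\tilde b)$ with $s\in\mathbb N$, $s\ge t(\tilde b)$. To get finitely many blocks we must collect the $\tilde b$ into classes on which the starting height $\max(0,\lceil t(\tilde b)\rceil)$ is constant. The line through $\tilde b$ enters $P$ through a facet $F$ with $(w_F)_1>0$, and on $F$ the equation $w_F\cdot a=\varphi_F$ determines $t(\tilde b)$ from the coordinates in $A\setminus\{1\}$, where $A=\mathrm{supp}(w_F)$. Writing $\tilde b=(c,y)$ with $c\in\mathbb N^{A\setminus\{1\}}$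 and $y\in\mathbb N^Z$, the height depends on $c$ only. There are finitely many relevant $c$, since $p_A(F)$ is bounded. For fixed $c$ the admissible $y$ are the lattice points of a section $X$ of $F$, a polyhedron in $\mathbb R^Z$ with $|Z|=n-|A|<n$. By induction $X\cap\mathbb N^Z$ splits into blocks of dimension at least $|Z|-\lambda(X)$, and adding the free direction $e_1$ gives
$$1+|Z|-\lambda(X)=n-\lambda(X)-(|A|-1).$$
This is at least $n-\lambda(P)$ exactly when
$$\lambda(X)\le\lambda(P)-(|A|-1).\tag{4.1}$$
This is the right order of magnitude: $X$ is a fiber of $p_A$ on $F$, and $p_A(F)$ has dimension $|A|-1$. Two things stop the argument.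

*Ties.* In (1.1) the facets with $(w_F)_1>0$ are $a_1=0$ and $a_1+a_3=1$. For $a_3=1$ and $a_2\ge1$ the line in direction $e_1$ enters $P$ at $(0,a_2,1)$, which lies on both. If we give these points to the second facet, the first one keeps the part $a_3>1$ of its slice. This is a polyhedron with part of its boundary removed, and the induction hypothesis does not speak about such sets.

*Special fibers.* Let $n=4$ and $I=(x_1x_3,\,x_1x_4,\,x_2)$. The inequality $a_1+a_2\ge1$ defines a facet $F$: it contains the three generator exponents and the directions $e_3,e_4$, and $(1,0,1,0)-(0,1,0,0)=(1,-1,1,0)$, $e_3$, $e_4$ are independent. Here $A=\{1,2\}$. The segment $G$ from $(1,0,1,0)$ to $(1,0,0,1)$ is a compact face (take $w=(1,3,1,1)$, with values $2,2,3$ at the generators), and $p_A(G)$ is the single point $(1,0)$. Over this point the section of $F$ is $\mathrm{conv}\{(1,0),(0,1)\}+\mathbb R^2_{\ge0}$. Its compact edge is all of $G$: passing from $G$ to its fiber, no dimension is lost, whereas (4.1) asks for a loss of $|A|-1=1$ from the compact faces of $P$. (In this example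 (4.1) still holds, since all three generators span a compact triangle, with $w=(1,2,1,1)$; but $G$ itself does not show it.)

Both obstructions come from lattice lines meeting faces in special position. The way out is to translate $P$ by a tiny generic vector. A translation changes no face dimension, and a small one in the right direction does not change the set of lattice points.

## 5. Shifting a polyhedron and cutting a facet

**Lemma 4 (small shifts).** Let $n\ge1$ and $P\in\mathcal C_n$. For all sufficiently small $\varepsilon\in\mathbb R^n_{>0}$: $(P-\varepsilon)\cap\mathbb N^n=P\cap\mathbb N^n$.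

*Proof.* If $b\in P$, then $b+\varepsilon\in P$, which gives "$\supseteq$". For a facet $F$, the set $\{w_F\cdot b:b\in\mathbb N^n,\ w_F\cdot b<\varphi_F\}$ is finite: since $w_F\ge0$, only coordinates in $\mathrm{supp}(w_F)$ matter, and these are bounded. There are finitely many facets. So for small $\varepsilon$ no $b\in\mathbb N^n$ and no $F$ satisfy $\varphi_F-w_F\cdot\varepsilon\le w_F\cdot b<\varphi_F$. Hence $b+\varepsilon\in P$ implies $b\in P$. $\square$

**Lemma 5 (sections).** Let $F$ be a polyhedron, $M$ an affine subspace, $x\in F\cap M$, and $G$ the face of $F$ with $x\in\mathrm{relint}\,G$. Then $G\cap M$ is the face of $F\cap M$ containing $x$ in its relative interior.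

*Proof.* The inequalities defining $F$, together with the equations of $M$, define $F\cap M$. By (P1), the smallest face of $F$ containing $x$ arises by turning into equations the inequalities tight at $x$, and the smallest face of $F\cap M$ containing $x$ arises in the same way from the same inequalities. So the latter is $G\cap M$. $\square$

The next lemma is (4.1), with the needed genericity as a hypothesis. Points of $\mathbb R^n=\mathbb R^A\times\mathbb R^Z$ are written $(c,y)$ regardless of the order of the coordinates.

**Lemma 6 (dimension estimate).** Let $F$ be a polyhedron in $\mathbb R^n$ with $\mathrm{rec}(F)=\mathbb R^Z_{\ge0}$, $A=[n]\setminus Z\ne\emptyset$, all of whose compact faces have dimension at most $\lambda$. Let $c\in\mathbb R^A$ and $X=\{y\in\mathbb R^Z:(c,y)\in F\}\ne\emptyset$. Assume that $c\notin p_A(G)$ for every face $G$ of $F$ with $\dim p_A(\mathrm{aff}\,G)\le|A|-2$. Then $X\in\mathcal C_{|Z|}$ and $\lambda(X)\le\lambda-(|A|-1)$.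

*Proof.* Let $M=p_A^{-1}(c)$, an affine subspace with direction space $\mathbb R^Z$. Then $X\cong F\cap M$, so $\mathrm{rec}(X)=\mathrm{rec}(F)\cap\mathbb R^Z=\mathbb R^Z_{\ge0}$ and $X\in\mathcal C_{|Z|}$. Let $H$ be a compact face of $X$, $y\in\mathrm{relint}\,H$, $x=(c,y)$, and let $G$ be the face of $F$ with $x\in\mathrm{relint}\,G$. By Lemma 5, $H\cong G\cap M$.

First, $G$ is compact. Since $\mathrm{rec}(G)\subseteq\mathrm{rec}(F)\subseteq\mathbb R^Z$, we have $\mathrm{rec}(H)=\mathrm{rec}(G)\cap\mathbb R^Z=\mathrm{rec}(G)$, and $\mathrm{rec}(H)=0$. So $\dim G\le\lambda$.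

Second, $c=p_A(x)\in p_A(G)$, so by hypothesis $\dim p_A(\mathrm{aff}\,G)\ge|A|-1$. The set $\mathrm{aff}\,G\cap M$ is a fiber of the affine map $p_A$ on $\mathrm{aff}\,G$. Therefore
$$\dim H\le\dim(\mathrm{aff}\,G\cap M)=\dim G-\dim p_A(\mathrm{aff}\,G)\le\lambda-(|A|-1).\qquad\square$$

## 6. Sweeping a polyhedron in general position

**Theorem 7.** Let $n\ge0$ and $P\in\mathcal C_n$. Then $P\cap\mathbb N^n$ is a finite disjoint union of blocks of dimension at least $n-\lambda(P)$.

Real data are allowed in $\mathcal C_n$ because the sections of a shifted polyhedron, to which induction is applied, need not be rational.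

*Proof.* We use induction on $n$. For $n=0$, $P\cap\mathbb N^0$ is one block of dimension $0$, and $\lambda(P)=0$. Let $n\ge1$, assume the theorem in smaller dimensions, and put $\lambda=\lambda(P)$.

**Step 1: choose a shift that removes ties and special fibers.** Choose $\varepsilon\in\mathbb R^n_{>0}$ so small that Lemma 4 applies, and such that the following hold.

1. For every face $G$ of $P$ with $\dim G\le n-2$ and every $\tilde b\in\mathbb Z^{n-1}$: $\varepsilon\notin\mathrm{aff}\,G+\mathbb Re_1-(0,\tilde b)$.
2. For every facet $F$ with $1\in A=\mathrm{supp}(w_F)$, every face $G$ of $F$ with $\dim p_A(\mathrm{aff}\,G)\le|A|-2$, and every $c\in\mathbb Z^{A\setminus\{1\}}$: $\varepsilon_A\notin p_A(\mathrm{aff}\,G)+\mathbb Re_1-(0,c)$.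

The affine space in condition 1 has dimension at most $n-1$, and the one in condition 2 has dimension at most $|A|-1$ in $\mathbb R^A$. So we exclude countably many proper affine subspaces of $\mathbb R^n$, which cannot cover a nonempty open set, and such $\varepsilon$ exists.

Let $P'=P-\varepsilon$, with faces $G'=G-\varepsilon$ and facet inequalities $w_F\cdot a\ge\varphi'_F$. Then $P'\in\mathcal C_n$, $\lambda(P')=\lambda$, and $P'\cap\mathbb N^n=P\cap\mathbb N^n$. If $(t,\tilde b)\in G'$, then $\varepsilon\in G-(t,\tilde b)$; so conditions 1 and 2 say: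

* (1′) no line $(0,\tilde b)+\mathbb Re_1$ with $\tilde b\in\mathbb Z^{n-1}$ meets a face of $P'$ of dimension at most $n-2$;
* (2′) for $F,G,c$ as in 2, the line $(0,c)+\mathbb Re_1$ in $\mathbb R^A$ does not meet $p_A(G')$.

**Step 2: sweep in direction $e_1$ and assign a facet to each line.** Let $\mathcal B$ be the set of $\tilde b\in\mathbb N^{n-1}$ for which $\{t\in\mathbb R:(t,\tilde b)\in P'\}$ is nonempty. For $\tilde b\in\mathcal B$ this set is closed and convex, it is upward closed because $e_1\in\mathrm{rec}(P')$, and it is bounded below because $-e_1\notin\mathrm{rec}(P')$. Let $t(\tilde b)$ be its minimum. Then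
$$P'\cap\mathbb N^n=\{(s,\tilde b):\tilde b\in\mathcal B,\ s\in\mathbb N,\ s\ge t(\tilde b)\}.\tag{6.1}$$
At $(t(\tilde b),\tilde b)$ some facet inequality with $(w_F)_1>0$ is tight. Otherwise the first coordinate could be decreased slightly, since inequalities with $(w_F)_1=0$ do not involve it. By (1′) this point lies in exactly one facet of $P'$, since two distinct facets meet, if at all, in a face of dimension at most $n-2$. So $\mathcal B$ is the disjoint union of the sets $\mathcal B_F=\{\tilde b\in\mathcal B:(t(\tilde b),\tilde b)\in F'\}$, over the facets $F$ with $(w_F)_1>0$.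

**Step 3: describe each $\mathcal B_F$ by sections of $F'$.** Fix such an $F$. Write $w=w_F$, $A=\mathrm{supp}(w)\ni1$, $Z=[n]\setminus A$, and $\tilde b=(c,y)$ with $c\in\mathbb N^{A\setminus\{1\}}$, $y\in\mathbb N^Z$. For $\tilde b\in\mathcal B_F$ the equation of $F'$ gives
$$t(\tilde b)=\tau(c):=\frac1{w_1}\Big(\varphi'_F-\sum_{i\in A\setminus\{1\}}w_ic_i\Big),$$
which depends only on $c$. Put $X_{F,c}=\{y\in\mathbb R^Z:(\tau(c),c,y)\in F'\}$. For $y\in\mathbb N^Z$,
$$(c,y)\in\mathcal B_F\iff y\in X_{F,c}.$$
The implication "$\Rightarrow$" was just shown. Conversely, if $(\tau(c),c,y)\in F'\subset P'$, then smaller first coordinates violate the inequality of $F'$, so $t(c,y)=\tau(c)$ and $(c,y)\in\mathcal B_F$. Since $p_A(F')$ is bounded and contains $(\tau(c),c)$ whenever $X_{F,c}\ne\emptyset$, only finitely many $c$ give $X_{F,c}\neq\emptyset$.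

**Step 4: apply induction to the sections.** Let $X_{F,c}\ne\emptyset$. We apply Lemma 6 to $F'$ and the point $(\tau(c),c)\in\mathbb R^A$. We have $\mathrm{rec}(F')=\mathbb R^Z_{\ge0}$. The compact faces of $F'$ are compact faces of $P'$, of dimension at most $\lambda$. The point lies on the line $(0,c)+\mathbb Re_1$, so by (2′) it avoids $p_A(G')$ for every face $G'$ of $F'$ with $\dim p_A(\mathrm{aff}\,G')\le|A|-2$. Hence $X_{F,c}\in\mathcal C_{|Z|}$ and $\lambda(X_{F,c})\le\lambda-|A|+1$. Since $|Z|<n$, the induction hypothesis partitions $X_{F,c}\cap\mathbb N^Z$ into finitely many blocks $y+\mathbb N^Y$, $Y\subseteq Z$, with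
$$|Y|\ge|Z|-\lambda(X_{F,c})\ge|Z|-\lambda+|A|-1=n-1-\lambda.$$

**Step 5: add the free direction.** Let $s(c)=\max(0,\lceil\tau(c)\rceil)$. By (6.1) and Steps 2–4, $P\cap\mathbb N^n=P'\cap\mathbb N^n$ is the disjoint union, over the finitely many $(F,c)$ and the finitely many blocks $y+\mathbb N^Y$ of $X_{F,c}\cap\mathbb N^Z$, of the blocks
$$(s(c),c,y)+\mathbb N^{\{1\}\cup Y}.$$
Since $1\notin Y$, these have dimension $1+|Y|\ge n-\lambda$. $\square$

*The proof on the example (1.1).* The facets with $(w_F)_1>0$ become $a_1\ge-\varepsilon_1$ and $a_1+a_3\ge1-\varepsilon_1-\varepsilon_3$. On lines with $a_3=1$ the second inequality reads $a_1\ge-\varepsilon_1-\varepsilon_3$, which is weaker, so the former tie goes to the first facet. For the first facet ($A=\{1\}$, $Z=\{2,3\}$) the section is a shifted copy of the slice $a_1=0$ from Section 4, with $\lambda(X)=1$ and blocks $(0,3)+\mathbb N^{\{3\}}$, $(1,1)+\mathbb N^{\{2,3\}}$. For the second facet ($A=\{1,3\}$, $Z=\{2\}$), $c=a_3$ must satisfy $\tau(c)=1-\varepsilon_1-\varepsilon_3-c\ge-\varepsilon_1$, so $c=0$. The section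 is $a_2\ge3-\varepsilon_2-2\varepsilon_3$, with $\lambda(X)=0$ and the single block starting at $3$; the starting height is $s(0)=1$. Adding $e_1$ gives exactly the partition (1.2).

## 7. Quotients: one dilate through each lattice point

For $S/\overline{I^m}$ no coordinate direction can be swept: the complement of an ideal is not closed under adding $e_1$. The replacement for the height $t(\tilde b)$ is the dilation parameter. Since $P\subseteq\mathbb R^n_{\ge0}$, the dilates $tP$ shrink as $t$ grows, and each point with positive coordinates lies on the part of the boundary of one dilate made up of facets $tF$ with $\varphi_F>0$. After a generic shift it lies on exactly one such facet, and fixing the coordinates in $A$ fixes $t$. All of $A$ is now frozen, the direction $e_1$ is no longer gained, and the bound is smaller by one.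

**Theorem 8.** Let $P=NP(I)$, $\lambda=\lambda(P)$, and $0\le k<m$ integers. Let $E_0=\mathbb N^n$ and $E_j=jP\cap\mathbb N^n$ for $j\ge1$. Then $E_k\setminus E_m$ is a finite disjoint union of blocks of dimension at least $n-1-\lambda$.

*Proof.* Since $P\subseteq\mathbb R^n_{\ge0}$ and $w_F\ge0$, all $\varphi_F=\min_Pw_F$ are at least $0$. For $t>0$ the polyhedron $tP$ has the facets $tF$, given by $w_F\cdot a\ge t\varphi_F$.

**Step 1: choose the shift.** Choose $\varepsilon\in\mathbb R^n_{>0}$ so small that Lemma 4 holds for $mP$ and, if $k\ge1$, for $kP$, and such that for all $b\in\mathbb Z^n$ the following hold.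

1. $b+\varepsilon\notin\mathrm{span}(G)$ (linear span) for every face $G$ of $P$ with $\dim G\le n-2$.
2. For every facet $F$ with $A=\mathrm{supp}(w_F)$ and every face $G$ of $F$ with $\dim p_A(\mathrm{aff}\,G)\le|A|-2$: $b_A+\varepsilon_A\notin\mathrm{span}(p_A(G))$.

Linear spans are used so that one condition serves all dilates at once. They have dimension at most $n-1$ and $|A|-1$ respectively, so again only countably many proper affine subspaces are excluded.

**Step 2: find the dilate and the facet for each $b$.** Let $b\in\mathbb N^n$ and $t>0$. Then $b+\varepsilon\in tP$ if and only if $w_F\cdot(b+\varepsilon)\ge t\varphi_F$ for all $F$. Facets with $\varphi_F=0$ impose nothing. Some $\varphi_F$ is positive. Otherwise $0\in P$, so $0=\sum c_ja_j+z$ with $z\ge0$, $c_j\ge0$ and $\sum c_j=1$; then some $a_j=0$ and $I=S$. Let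
$$t^*(b)=\min\Big\{\frac{w_F\cdot(b+\varepsilon)}{\varphi_F}:\varphi_F>0\Big\}>0.$$
Then for $t>0$ we have $b+\varepsilon\in tP\iff t\le t^*(b)$. By Lemma 4, for $j\in\{k,m\}$, $j\ge1$, we have $b\in E_j\iff j\le t^*(b)$; for $j=0$ both sides always hold. Hence
$$b\in E_k\setminus E_m\iff k\le t^*(b)<m.$$
A facet attaining the minimum satisfies $b+\varepsilon\in t^*(b)F$. So $b+\varepsilon$ lies in $t^*(b)F$ for some facet $F$ with $\varphi_F>0$. It does so for exactly one: if also $b+\varepsilon\in t^*(b)F_1$ with $F_1\ne F$, then $b+\varepsilon\in t^*(b)(F\cap F_1)\subseteq\mathrm{span}(F\cap F_1)$ with $\dim(F\cap F_1)\le n-2$, against condition 1. Call $F$ the facet assigned to $b$.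

**Step 3: describe the classes by sections.** Fix a facet $F$ with $\varphi_F>0$. Put $w=w_F$, $A=\mathrm{supp}(w)$, $Z=[n]\setminus A$, $b=(c,y)$ with $c\in\mathbb N^A$, $y\in\mathbb N^Z$, and
$$\tau(c)=\frac{w_A\cdot(c+\varepsilon_A)}{\varphi_F}>0,\qquad X_{F,c}=\{y\in\mathbb R^Z:(c,y)+\varepsilon\in\tau(c)F\}.$$
For $y\in\mathbb N^Z$ I claim that $y\in X_{F,c}$ if and only if $F$ is the facet assigned to $b=(c,y)$, and that then $t^*(b)=\tau(c)$. If $F$ is assigned to $b$, then $b+\varepsilon\in t^*(b)F$, so $w\cdot(b+\varepsilon)=t^*(b)\varphi_F$, that is, $t^*(b)=\tau(c)$ and $y\in X_{F,c}$. Conversely, if $b+\varepsilon\in\tau(c)F\subseteq\tau(c)P$, then $\tau(c)\le t^*(b)$; and $t^*(b)\le w\cdot(b+\varepsilon)/\varphi_F=\tau(c)$ by definition. So $t^*(b)=\tau(c)$ and $F$ is assigned to $b$.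

Hence $E_k\setminus E_m$ is the disjoint union of the sets $\{c\}\times(X_{F,c}\cap\mathbb N^Z)$ over the facets $F$ with $\varphi_F>0$ and the $c\in\mathbb N^A$ with $k\le\tau(c)<m$. These $c$ are finite in number, because $w_A\cdot c<m\varphi_F$ and $w_i>0$ on $A$.

**Step 4: apply Lemma 6 and Theorem 7.** $X_{F,c}$ is the translate by $-\varepsilon_Z$ of the section of $\tau(c)F$ over $c+\varepsilon_A$. Suppose it is nonempty. The faces of $\tau(c)F$ are the $\tau(c)G$ with $G$ a face of $F$. They have the same dimensions as the $G$, also after projection, the compact ones have dimension at most $\lambda$, and $p_A(\tau(c)G)\subseteq\mathrm{span}(p_A(G))$. So by condition 2 the hypothesis of Lemma 6 holds for $\tau(c)F$ and the point $c+\varepsilon_A$. It follows that $X_{F,c}\in\mathcal C_{|Z|}$ and $\lambda(X_{F,c})\le\lambda-|A|+1$. By Theorem 7, $X_{F,c}\cap\mathbb N^Z$ is a finite disjoint union of blocks of dimension at least $|Z|-\lambda+|A|-1=n-1-\lambda$. Prefixing $c$ keeps them blocks of the same dimension. $\square$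

*The proof on the example (1.1), $k=0$, $m=1$.* The facets with $\varphi_F>0$ are $F_1:2a_2+a_3=3$, $F_2:a_2+2a_3=3$, $F_3:a_1+a_3=1$. Take $\varepsilon$ small with $\varepsilon_2<\varepsilon_3$. So
$$t^*(b)=\min\Big\{\tfrac{2b_2+b_3+2\varepsilon_2+\varepsilon_3}3,\ \tfrac{b_2+2b_3+\varepsilon_2+2\varepsilon_3}3,\ b_1+b_3+\varepsilon_1+\varepsilon_3\Big\}.$$
For $F_1$, $c=(b_2,b_3)$, and $\tau(c)<1$ leaves $(0,0),(0,1),(0,2),(1,0)$. The last has empty section, since there the second term is smaller. The other three have section containing all $b_1\in\mathbb N$; for $(0,0)$ this uses $\varepsilon_2<\varepsilon_3$. For $F_2$, $\tau(c)<1$ leaves $(0,0),(0,1),(1,0),(2,0)$. The first two are empty, since the first term is smaller, and $(1,0),(2,0)$ give $b_1\ge1$. For $F_3$, $c=(b_1,b_3)=(0,0)$, and the lattice points of the section are $b_2\ge1$. So the blocks are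
$$(0,0,j)+\mathbb N^{\{1\}}\ (j=0,1,2),\qquad(1,j,0)+\mathbb N^{\{1\}}\ (j=1,2),\qquad(0,1,0)+\mathbb N^{\{2\}}.$$
This is a partition of the complement of $I$ slightly different from the one in Section 1, again with all dimensions $1=n-1-\lambda$.

**Proof of Theorem 1.** Let $k\ge1$. The exponents of $\overline{I^k}$ form $kP\cap\mathbb N^n$, with $kP\in\mathcal C_n$ and $\lambda(kP)=\lambda(P)=\ell-1$ by Lemma 3. Theorem 7 gives $\mathrm{sdepth}(\overline{I^k})\ge n-(\ell-1)=n-\ell+1$. For $0\le k<m$, Theorem 8 gives $\mathrm{sdepth}(\overline{I^k}/\overline{I^m})\ge n-1-(\ell-1)=n-\ell$; the convention $\mathrm{sdepth}(0)=\infty$ covers zero modules. For $k=0$ this reads $\mathrm{sdepth}(S/\overline{I^m})\ge n-\ell$. $\square$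

In particular, every integrally closed monomial ideal $I$ with $0\ne I\ne S$ satisfies $\mathrm{sdepth}(I)\ge n-\ell(I)+1$ and $\mathrm{sdepth}(S/I)\ge n-\ell(I)$.

## 8. The upper bound for ideals: counting near a compact face

We turn to Theorem 2. Fix once and for all, as in Step 1 of Lemma 3, a compact face $F$ of $P$ with $\dim F=\ell-1$ and $w\in\mathbb Z^n_{>0}$ with $F=\{p\in P:w\cdot p=\varphi\}$, $\varphi=\min_Pw$. Then $\varphi$ is an integer, since vertices of $F$ are integral, and $\varphi>0$, since $0\notin P$ and $w>0$. Also $\ell\le n$, since $P$ itself is not compact. Write $|w|=\sum_iw_i$. Let $E$ be the exponent set of $J_k$. Then $E\subseteq kP$, so $w\cdot b\ge k\varphi$ on $E$. The points of $E$ of lowest $w$-degree,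
$$T_0=\{b\in E:w\cdot b=k\varphi\},$$
are numerous: choose affinely independent vertices $u_0,\dots,u_{\ell-1}$ of $F$; these are exponents of generators of $I$. The vectors $\sum k_iu_i$ with $k_i\in\mathbb N$, $\sum k_i=k$, are distinct and lie in $T_0$, because $I^k\subseteq J_k$. So
$$|T_0|\ge\binom{k+\ell-1}{\ell-1}\ge\frac{k^{\ell-1}}{(\ell-1)!}.\tag{8.1}$$
For $I=(x_1^2,x_2^2)$ and $J_k=I^k$, with $w=(1,1)$ and $\varphi=2$, $T_0$ consists of the $k+1$ points $(2i,2j)$, $i+j=k$.

**Claim: $\mathrm{sdepth}(J_k)\le n-\ell+1$ for $k\gg0$.** Put $s=n-\ell+2$ and suppose $E$ is partitioned into blocks of dimension at least $s$. (If $\ell=1$, then $s=n+1$ and this is absurd at once, since $E\ne\emptyset$.) The plan: every point of $T_0$ must start its own block, and that many disjoint $s$-dimensional blocks do not fit into the thin layer just above $kF$. Let $D\ge1$ be an integer and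
$$T_D=\{b\in kP\cap\mathbb N^n:w\cdot b\le k\varphi+D\}.$$

**Step 1: the layer is thin.** We show that there is $C$, depending only on $P$, $F$ and $w$, with
$$|T_D|\le C\,k^{\ell-1}D^{\,n-\ell+1}\qquad\text{whenever }k\ge D\ge1.\tag{8.2}$$
Let $b\in T_D$ and write $b=k\sum_v\lambda_vv+z$, with $v$ running over the vertices of $P$, $\lambda_v\ge0$, $\sum\lambda_v=1$, $z\ge0$. Since $w\cdot v=\varphi$ for $v\in F$, the condition $w\cdot b\le k\varphi+D$ reads
$$k\sum_{v\notin F}\lambda_v(w\cdot v-\varphi)+w\cdot z\le D.$$
Both terms are nonnegative. If there are vertices outside $F$, let $\eta=\min_{v\notin F}(w\cdot v-\varphi)>0$; then $k\sum_{v\notin F}\lambda_v\le D/\eta$. Also $\sum z_i\le w\cdot z\le D$, as $w_i\ge1$. Fix a vertex $v_0$ of $F$ and replace every $v\notin F$ by $v_0$. This gives the point $p=k\big(\sum_{v\in F}\lambda_vv+\sum_{v\notin F}\lambda_vv_0\big)\in kF$ with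
$$\|b-p\|\le k\sum_{v\notin F}\lambda_v\|v-v_0\|+\|z\|\le C_0D,\qquad C_0=\frac1\eta\max_{v\notin F}\|v-v_0\|+1$$
(with $C_0=1$ if all vertices lie in $F$). The unit cubes $b+[0,1]^n$, $b\in T_D$, have disjoint interiors and lie in the $R$-neighborhood of $kF$ with $R=C_0D+\sqrt n$. So $|T_D|$ is at most the volume of this neighborhood. Let $\rho$ be the diameter of $F$. Splitting $\mathbb R^n$ orthogonally along the direction space of $\mathrm{aff}\,F$, we see that the neighborhood lies in the product of an $(\ell-1)$-ball of radius $k\rho+R$ and an $(n-\ell+1)$-ball of radius $R$. Put $C_1=C_0+\sqrt n$. Then $R\le C_1D$, and $k\rho+R\le(\rho+C_1)k$ since $1\le D\le k$. Enclosing the balls in cubes, we get (8.2) with $C=2^n(\rho+C_1)^{\ell-1}C_1^{\,n-\ell+1}$.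

**Step 2: the blocks need room.** Let $b\in T_0$ lie in the block $b_0+\mathbb N^Z$. Then $b_0\in E$, $b_0\le b$ and $w\cdot b_0\ge k\varphi=w\cdot b$. As $w>0$, this forces $b_0=b$. So different points $b\in T_0$ lie in different, hence disjoint, blocks $b+\mathbb N^{Z_b}$ with $|Z_b|\ge s$. In such a block let $s$ of the coordinates in $Z_b$ range over $0,\dots,\lfloor D/|w|\rfloor$ and set the other increments to $0$. The $w$-degree grows by at most $|w|\cdot D/|w|=D$. This gives at least $(D/|w|)^s$ points of the block in $T_D$.

**Step 3: compare.** By (8.1), (8.2) and $n-\ell+1=s-1$, for $k\ge D\ge1$,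
$$\frac{k^{\ell-1}}{(\ell-1)!}\Big(\frac D{|w|}\Big)^s\le|T_D|\le C\,k^{\ell-1}D^{s-1},\qquad\text{that is,}\quad D\le C\,(\ell-1)!\,|w|^s.$$
The powers of $k$ have canceled. Fix an integer $D\ge1$ larger than $C(\ell-1)!\,|w|^s$, which depends only on $I$. For all $k\ge D$ we have a contradiction. $\square$

## 9. The upper bound for quotients: a negative coefficient

**Claim: $\mathrm{sdepth}(S/J_k)\le n-\ell$ for $k\gg0$.** Keep $F,w,\varphi,E,T_0$ from Section 8, put $s=n-\ell+1\le n$, and suppose $\mathbb N^n\setminus E$ is a finite disjoint union of blocks of dimension at least $s$. (Note $J_k\ne S$, since $0\notin kP$; so $S/J_k\ne0$.) The plan is to compute one power series coefficient in two ways. Let $W$ be a positive common multiple of $w_1,\dots,w_n$, and for $V\subseteq\mathbb N^n$ let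
$$H_V(t)=\sum_{b\in V}t^{w\cdot b},$$
a well-defined power series because $w>0$.

**Step 1: blocks force nonnegative coefficients.** A block $b+\mathbb N^Z$ contributes $t^{w\cdot b}\prod_{i\in Z}(1-t^{w_i})^{-1}$ to $H_{\mathbb N^n\setminus E}$, with $|Z|\ge s$. Each $(1-t^W)/(1-t^{w_i})=1+t^{w_i}+\dots+t^{W-w_i}$ is a polynomial with nonnegative coefficients. Distributing $(1-t^W)^s$ over $s$ of the factors and expanding the other factors as geometric series, we see that $(1-t^W)^sH_{\mathbb N^n\setminus E}(t)$ has nonnegative coefficients.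

**Step 2: the coefficient of $t^{k\varphi}$ is negative.** Since $H_{\mathbb N^n}=\prod_{i=1}^n(1-t^{w_i})^{-1}$,
$$(1-t^W)^sH_{\mathbb N^n\setminus E}(t)=\frac{g(t)}{\prod_{i=s+1}^n(1-t^{w_i})}-(1-t^W)^sH_E(t),\qquad g(t)=\prod_{i=1}^s\frac{1-t^W}{1-t^{w_i}},$$
where $g$ is a polynomial with nonnegative coefficients, independent of $k$.

For the second term, $H_E=|T_0|t^{k\varphi}+(\text{higher terms})$ and $(1-t^W)^s$ has constant term $1$. So it contributes exactly $-|T_0|\le-k^{\ell-1}/(\ell-1)!$, by (8.1).

For the first term, the denominator has $n-s=\ell-1$ factors. If $\ell\ge2$, the number of $(z_i)\in\mathbb N^{\ell-1}$ with $\sum_{i>s}w_iz_i=r$ is at most $(r+1)^{\ell-2}$: all coordinates are at most $r$, and the last is determined by the others. Summing over the terms of $g$, we see that the contribution to $t^{k\varphi}$ is at most $g(1)(k\varphi+1)^{\ell-2}$. If $\ell=1$, the first term is $g$ itself and contributes $0$ once $k\varphi>\deg g$.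

So for $\ell\ge2$ the coefficient of $t^{k\varphi}$ is at most $g(1)(k\varphi+1)^{\ell-2}-k^{\ell-1}/(\ell-1)!$, which is negative for all large $k$. For $\ell=1$ it is at most $-1$ for all large $k$. The bound on $k$ depends only on $I$. This contradicts Step 1. $\square$

**End of the proof of Theorem 2.** The two claims give the upper bounds, with a common $k_0$ depending only on $I$. For $J_k=\overline{I^k}$ and $k\ge k_0$, Theorem 1 gives the opposite inequalities, so $\mathrm{sdepth}(\overline{I^k})=n-\ell+1$ and $\mathrm{sdepth}(S/\overline{I^k})=n-\ell$. The last number equals $\lim_{j\to\infty}\mathrm{depth}(S/\overline{I^j})$ by the theorem of Hoa and Trung. $\square$
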